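# Free actions of the $p$-adic integers on contractible compact spaces, and the Type 1 Conjecture for noncommutative joins

Conventions. Algebras are nonzero, spaces are nonempty, and compact spaces are Hausdorff. The symbol $\otimes$ is the minimal tensor product of $C^*$-algebras. Recall that for compact spaces $C(X)\otimes C(Y)=C(X\times Y)$ via $(a\otimes b)(x,y)=a(x)b(y)$, and that $*$-homomorphisms $\phi,\psi$ have a tensor product $\phi\otimes\psi$, which is contractive, and injective if $\phi$ and $\psi$ are.

## 1. Compact quantum groups, free coactions and joins

**Definition (compact quantum group).** A compact quantum group $(H,\Delta)$ is a unital $C^*$-algebra $H$ with a unital $*$-homomorphism $\Delta:H\to H\otimes H$ such that $(\Delta\otimes\mathrm{id})\Delta=(\mathrm{id}\otimes\Delta)\Delta$ and such that $\Delta(H)(1\otimes H)$ and $\Delta(H)(H\otimes1)$ span dense subspaces of $H\otimes H$. It is nontrivial if $H\ne\mathbb C$.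

**Example.** Let $G$ be a compact group, $H=C(G)$ and $\Delta(h)(g,k)=h(gk)$. Coassociativity of $\Delta$ is associativity of $G$. The products $\Delta(h)(1\otimes l)$ are the functions $h(gk)l(k)$, that is, the pullbacks of $h\otimes l$ along the homeomorphism $(g,k)\mapsto(gk,k)$ of $G\times G$. Since the $h\otimes l$ span a dense subspace of $C(G\times G)$, so do their pullbacks. The other density condition follows in the same way from the homeomorphism $(g,k)\mapsto(gk,g)$.

**Definition (coaction).** A coaction of $(H,\Delta)$ on a unital $C^*$-algebra $A$ is an injective unital $*$-homomorphism $\delta:A\to A\otimes H$ with $(\delta\otimes\mathrm{id})\delta=(\mathrm{id}\otimes\Delta)\delta$ such that $\delta(A)(1\otimes H)$ spans a dense subspace of $A\otimes H$.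

**Example.** Let $G$ act continuously from the left on a compact space $X$. Put $x\cdot g:=g^{-1}x$, which is a right action, and on $A=C(X)$ define
$$\delta(a)(x,g)=a(x\cdot g).$$
Then $(\delta\otimes\mathrm{id})\delta(a)(x,g,k)=\delta(a)(x\cdot g,k)=a(x\cdot gk)=(\mathrm{id}\otimes\Delta)\delta(a)(x,g,k)$. Setting $g=1$ shows that $\delta$ is injective. The density condition holds because $(x,g)\mapsto(x\cdot g,g)$ is a homeomorphism of $X\times G$.

**Definition (free coaction).** The coaction $\delta$ is free if $\{(x\otimes1)\delta(y):x,y\in A\}$ spans a dense subspace of $A\otimes H$.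

**Example.** If $G$ acts freely on $X$, the coaction above is free. Indeed the span of the functions $(x,g)\mapsto a(x)b(x\cdot g)$ is a unital $*$-subalgebra of $C(X\times G)$, and it separates points because $(x,g)\mapsto(x,x\cdot g)$ is injective when the action is free. Stone–Weierstrass gives density. For a coaction that is not free, take $A=\mathbb C$ and $\delta(1)=1\otimes1$ with $H\neq\mathbb C$: the span is $\mathbb C\otimes1\ne\mathbb C\otimes H$.

**Definition (join).** The equivariant noncommutative join of Baum–Dąbrowski–Hajac is
$$A\circledast_\delta H=\{f\in C([0,1],A\otimes H): f(0)\in\mathbb C\otimes H,\ f(1)\in\delta(A)\}.$$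
It carries the induced coaction $\delta_\Delta$ of $(H,\Delta)$, obtained by applying $\mathrm{id}_A\otimes\Delta$ at each $t\in[0,1]$. If $\delta$ is free, then so is $\delta_\Delta$.

**Example.** For $A=C(X)$, $H=C(G)$ the elements are the continuous functions $f(t,x,g)$ on $[0,1]\times X\times G$ that at $t=0$ depend only on $g$ and at $t=1$ depend only on $x\cdot g$. After the change of variables $(t,x,g)\mapsto(t,x\cdot g,g)$ these are the functions on the topological join $X*G$. For $X=G=\{\pm1\}$ there are four segments, indexed by $(x,g)$. The segment $(x,g)$ runs from the point labeled $g$ at the end $t=0$ to the point labeled $xg$ at the end $t=1$. So we get the complete bipartite graph on $2+2$ vertices, which is a circle, and $-1$ acts on it by exchanging the two labels at each end, which is a half turn.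

**Definition (equivariance).** If $\delta_A,\delta_B$ are coactions of $(H,\Delta)$ on $A$ and $B$, a map $\phi:A\to B$ is $(\delta_A,\delta_B)$-equivariant if $\delta_B\circ\phi=(\phi\otimes\mathrm{id}_H)\circ\delta_A$.

**Example.** For commutative $A=C(X)$, $B=C(Y)$ with coactions coming from actions of $G$, the map $\phi(a)=a\circ f$ with $f:Y\to X$ is equivariant exactly when $a(f(y\cdot g))=a(f(y)\cdot g)$ for all $a$, $y$, $g$, that is, when $f$ is $G$-equivariant.

## 2. The Type 1 Conjecture and its failure

For $X=S^n$ with the antipodal action of $\mathbb Z/2$ we have $S^n*(\mathbb Z/2)=S^{n+1}$, and the Borsuk–Ulam theorem says that there is no equivariant map $S^{n+1}\to S^n$. So, in this example, a free space joined with its group cannot be mapped back equivariantly. Since spaces and algebras are contravariant, the corresponding statement for algebras concerns maps $A\to A\circledast_\delta H$.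

**Problem (Type 1 Conjecture).** Let $A$ be a unital $C^*$-algebra with a free coaction $\delta$ of a nontrivial compact quantum group $(H,\Delta)$, and equip $A\circledast_\delta H$ with the induced free coaction $\delta_\Delta$. Prove or disprove: there is no $(\delta,\delta_\Delta)$-equivariant unital $*$-homomorphism $A\to A\circledast_\delta H$.

The problem is taken from Alexandru Chirvasitu and Benjamin Passer, "Invariants in Noncommutative Dynamics", arXiv:1804.01434 (2018). The conjecture is false, already for commutative $A$ and $H$.

**Theorem A.** Let $p$ be a prime and $G=\mathbb Z_p$, the group of $p$-adic integers. There is a compact metrizable contractible space $X$ with a free continuous $G$-action. With $H=C(G)$, $A=C(X)$ and the induced free coaction $\delta$, there is a $(\delta,\delta_\Delta)$-equivariant unital $*$-homomorphism $A\to A\circledast_\delta H$.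

The space $X$ will be written down by explicit formulas. After that, Theorem B (Section 8) describes how far the failure extends for classical groups.

## 3. Homotopies from a constant map to an equivariant map

We first restate the question for classical groups in terms of maps of $X$ to itself.

**Lemma 1.** For a compact free $G$-space $X$, the equivariant unital $*$-homomorphisms $C(X)\to C(X)\circledast_\delta C(G)$ correspond bijectively to homotopies $(h_t)_{t\in[0,1]}$ of maps $X\to X$ with $h_0$ constant and $h_1$ $G$-equivariant.

*Proof.* By Gelfand duality, a unital $*$-homomorphism from $C(X)$ into $C([0,1]\times X\times G)$ has the form $\Phi(a)(t)(x,g)=a(\varphi(t,x,g))$ for a unique continuous $\varphi:[0,1]\times X\times G\to X$. We translate the three requirements on $\Phi$.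

Equivariance: $\delta_\Delta(\Phi(a))$ at $(t,x,g,k)$ is $a(\varphi(t,x,gk))$, while $(\Phi\otimes\mathrm{id})\delta(a)$ there is $a(\varphi(t,x,g)\cdot k)$. Equality for all $a$ means $\varphi(t,x,gk)=\varphi(t,x,g)\cdot k$. Equivalently, $\varphi(t,x,g)=h_t(x)\cdot g$ with $h_t(x)=\varphi(t,x,1)$.

The condition at $t=0$ says that $a(h_0(x)\cdot g)$ is independent of $x$ for every $a$, that is, $h_0$ is constant.

The condition at $t=1$ says that for each $a$ there is $b\in C(X)$ with $a(h_1(x)\cdot g)=b(x\cdot g)$ for all $x,g$. Putting $g=1$ forces $b=a\circ h_1$, and then $a(h_1(x)\cdot g)=a(h_1(x\cdot g))$ for all $a$, so $h_1$ is equivariant. Conversely, if $h_1$ is equivariant, then $b=a\circ h_1$ works. $\square$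

**Definition (BU, the class $\mathcal G$).** A nontrivial compact group $G$ is BU if for every compact free $G$-space $X$ there is no equivariant unital $*$-homomorphism $C(X)\to C(X)\circledast_\delta C(G)$. Let $\mathcal G$ be the class of compact groups that act freely on some contractible compact space.

Lemma 1 has two immediate consequences.

First, if $G$ is not BU, then no nontrivial closed subgroup $K$ is BU: restrict the action on $X$ to $K$. It is still free, and $h_1$ is still equivariant.

Second, a nontrivial $G\in\mathcal G$ is not BU: a contraction of $X$, run backward, is a homotopy from a constant map to $\mathrm{id}_X$, which is equivariant. We prove this again in Section 5, in a form that also covers noncommutative algebras.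

Now some cases by hand.

*Two points.* For $X=G=\mathbb Z/2$ each path $t\mapsto h_t(x)$ is constant, so $h_1=h_0$ is constant. A constant map is not equivariant for a free action of a nontrivial group. The same argument excludes $X=G$ for any nontrivial totally disconnected $G$, in particular $\mathbb Z_p$ acting on itself by translation.

*The circle with the antipodal action.* Write $h_1(e^{i\theta})=e^{iu(\theta)}$ with $u:\mathbb R\to\mathbb R$ continuous. Since $h_1$ is odd, $u(\theta+\pi)=u(\theta)+(2k+1)\pi$ with $k\in\mathbb Z$ independent of $\theta$. So $u(\theta+2\pi)=u(\theta)+2(2k+1)\pi$, and $h_1$ has the odd degree $2k+1$. It is not homotopic to a constant.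

## 4. Finite groups, and the step that breaks for $\mathbb Z_p$

A sensible first attempt is to prove the conjecture for spaces, by iterating the given map until a Borsuk–Ulam theorem is contradicted. For a compact group $K$ let $E_nK=K^{*n}$ be the $n$-fold join with the diagonal left action. Its points are formal sums $\sum_{i=1}^n\tau_i\gamma_i$ with $\tau_i\ge0$, $\sum\tau_i=1$, $\gamma_i\in K$, where $\gamma_i$ is disregarded if $\tau_i=0$. The action is free. We write $E_{n+1}K=E_nK*K$, with points $[t,y,\gamma]$, where $\gamma$ is disregarded at $t=1$ and $y$ at $t=0$.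

**Lemma 2.** If $X$ is a compact free $K$-space with $(h_t)$ as in Lemma 1, then there are $K$-maps $E_nK\to X$ for all $n\ge1$.

*Proof.* For $n=1$ take an orbit map $\gamma\mapsto\gamma x$. Given a $K$-map $\alpha:E_nK\to X$, put $k_t=h_t\circ\alpha$ and
$$[t,y,\gamma]\longmapsto\gamma\,k_t(\gamma^{-1}y).$$
At $t=1$ this is $\gamma h_1(\alpha(\gamma^{-1}y))=h_1(\alpha(y))$, independent of $\gamma$. At $t=0$ it is $\gamma x_0$, where $h_0\equiv x_0$, independent of $y$. So it is well defined on the join, and it is continuous because the join is a quotient of the compact space $[0,1]\times E_nK\times K$. Replacing $(y,\gamma)$ by $(gy,g\gamma)$ gives $g\gamma k_t(\gamma^{-1}y)$, which is equivariance. $\square$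

For finite $K$, $E_nK$ is a finite simplicial complex of dimension $n-1$. It is $(n-2)$-connected, since the join of an $a$-connected complex with a $b$-connected one is $(a+b+2)$-connected. The group permutes its simplices freely: a simplex has at most one vertex in each copy of $K$, so an element mapping a simplex to itself fixes its vertices and is $1$. The next theorem is Dold's (A. Dold, *Simple proofs of some Borsuk–Ulam results*, 1983). We prove the form that we need.

**Theorem 3 (Dold).** Let $K$ be a nontrivial finite group, let $Q$ be a finite CW complex of dimension at most $n$ whose cells are freely permuted by $K$, and let $P$ be an $n$-connected $K$-space. Then there is no $K$-map $P\to Q$.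

*Proof.* Suppose $f:P\to Q$ is a $K$-map. Since $P$ is $n$-connected, there is a $K$-map $e:Q\to P$: go up the skeleta, extend over one cell of each orbit, and translate. Then $\varphi=fe:Q\to Q$ is a $K$-map that factors through a space with zero reduced homology in degrees $\le n$, so it induces zero on $\tilde H_*(Q;\mathbb Q)$. Its Lefschetz number is therefore $1$.

On the other hand, $\varphi$ is $K$-homotopic to a cellular $K$-map, so the Lefschetz number is the alternating sum of the traces of $\mathbb Z[K]$-linear endomorphisms of the finitely generated free $\mathbb Z[K]$-modules $C_i(Q)$. Such a trace is a sum of traces of diagonal blocks. A diagonal block is right multiplication by some $\sum_ga_gg$ on $\mathbb Z[K]$, with trace $|K|a_1$. So $|K|$ divides $1$, a contradiction. $\square$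

**Proposition 4.** A compact group $G$ with a nontrivial element of finite order is BU.

*Proof.* $G$ contains a subgroup $K\cong\mathbb Z/q$, $q$ prime. Suppose $G$ is not BU. Then some compact free $K$-space $X$ carries $(h_t)$ as in Lemma 1.

**Step 1: a $K$-map $X\to E_mK$.** As $K$ is finite and acts freely on a Hausdorff space, every point has an open neighborhood $O$ whose translates $\gamma O$ are pairwise disjoint. By compactness $X$ is covered by finitely many open sets $KO_j=\bigsqcup_{\gamma\in K}\gamma O_j$, $j\le m$. Pull back to $X$ a partition of unity on $X/K$ subordinate to the images of the $O_j$. This gives $K$-invariant functions $\tau_j$ supported in $KO_j$. For $x\in KO_j$ let $\gamma_j(x)$ be the unique $\gamma$ with $x\in\gamma O_j$; it is locally constant, and $\gamma_j(gx)=g\gamma_j(x)$. Then $x\mapsto\sum_j\tau_j(x)\gamma_j(x)$ is a $K$-map $X\to E_mK$.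

**Step 2: contradiction.** Compose with the $K$-map $E_{m+1}K\to X$ of Lemma 2. The result is a $K$-map from an $(m-1)$-connected complex to an $(m-1)$-dimensional one, against Theorem 3. $\square$

For $K=\mathbb Z_p$, Lemma 2 still holds. What is lost is Step 1, since a free action of an infinite profinite group need not be locally trivial. Here is an example. Let $\mathbb Z_p$ act on $X=\prod_{i\ge1}S^1$, on the $i$-th factor through $\mathbb Z_p\to\mathbb Z/p^i\cong\mu_{p^i}\subset S^1$. The action is free, since an element that fixes a point has trivial image in every $\mathbb Z/p^i$. Suppose there were an equivariant map $X\to E_m\mathbb Z_p$. Some set $\{\tau_j>0\}$ has a nonempty open invariant preimage $O\subseteq X$, and $\gamma_j$ gives an equivariant continuous $q:O\to\mathbb Z_p$. Since $X$ is locally connected, $O$ contains a nonempty connected open set $V$, and $q(V)$ is one point because $\mathbb Z_p$ is totally disconnected. But for $x\in V$ and $g\ne1$ close to $1$ we have $gx\in V$ and $q(gx)=gq(x)\neq q(x)$. So no such map exists for any $m$.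

This is also a hint on where to look for a counterexample: at torsion-free profinite groups, the first of which is $\mathbb Z_p$, and at spaces that are as far as possible from obstructing homotopies.

## 5. A contraction gives a map into the join

The next lemma reduces Theorem A to finding a contractible compact space with a free $\mathbb Z_p$-action. The notable point is that the contraction need not be equivariant.

**Lemma 5.** Let $\delta:A\to A\otimes H$ be a coaction of any compact quantum group. Suppose $(\psi_t)_{t\in[0,1]}$ is a point-norm continuous path of unital $*$-homomorphisms $A\to A$ with $\psi_1=\mathrm{id}$ and $\psi_0=\chi(\cdot)1$ for a character $\chi$. Then $\Phi(a)(t):=(\psi_t\otimes\mathrm{id})\delta(a)$ defines a $(\delta,\delta_\Delta)$-equivariant unital $*$-homomorphism $\Phi:A\to A\circledast_\delta H$.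

*Proof.* *Continuity in $t$.* On elementary tensors, $(\psi_t\otimes\mathrm{id})(a\otimes h)=\psi_t(a)\otimes h$ is continuous in $t$, hence so it is on finite sums. The maps $\psi_t\otimes\mathrm{id}$ are contractive, so for general $z\in A\otimes H$ the function $t\mapsto(\psi_t\otimes\mathrm{id})(z)$ is a uniform limit of continuous functions.

*Endpoints.* $\Phi(a)(0)=1\otimes(\chi\otimes\mathrm{id})\delta(a)\in\mathbb C\otimes H$ and $\Phi(a)(1)=\delta(a)\in\delta(A)$. So $\Phi$ is a unital $*$-homomorphism into the join.

*Equivariance.* Write $\Phi_t=(\psi_t\otimes\mathrm{id})\delta$. Since $\psi_t$ and $\Delta$ act on different legs,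
$$(\mathrm{id}\otimes\Delta)\Phi_t=(\psi_t\otimes\mathrm{id}\otimes\mathrm{id})(\mathrm{id}\otimes\Delta)\delta=(\psi_t\otimes\mathrm{id}\otimes\mathrm{id})(\delta\otimes\mathrm{id})\delta=(\Phi_t\otimes\mathrm{id})\delta,$$
which is equivariance at each $t$. $\square$

Now let $X$ be a compact free $G$-space with a contraction $h:X\times[0,1]\to X$, $h(\cdot,0)=\mathrm{id}$, $h(\cdot,1)=x_*$. Put $\psi_t(a)(x)=a(h(x,1-t))$ on $A=C(X)$. Then $\psi_1=\mathrm{id}$, $\psi_0(a)=a(x_*)1$, and the path is point-norm continuous because $a\circ h$ is uniformly continuous on the compact space $X\times[0,1]$. So Lemma 5 applies: *it suffices to find a contractible compact free $\mathbb Z_p$-space.*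

## 6. Towers whose limit contracts one coordinate at a time

The obvious way to make a compact free $\mathbb Z_p$-space is an inverse limit: take compact spaces $Y_i$ with free actions of finite quotients $\Gamma_i$ of $\mathbb Z_p$ and equivariant bonding maps $Y_{i+1}\to Y_i$. To make the limit contractible one would like each bonding map to be null-homotopic. But a contraction of the limit assembled level by level would consist of homotopies $h^i_t$ of $Y_i$ that commute with the bonding maps and start at $h^i_0=\mathrm{id}$. Each $Y_i$ would then itself have to be contractible, which for a finite complex with a free action of a nontrivial finite group is excluded by Theorem 3 (apply it to $\mathrm{id}:Y_i\to Y_i$ if the action permutes the cells freely). The null-homotopies of the bonding maps are available, but the limit gives no room to carry them out.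

The remedy is to make room: at each level add a coordinate $s_i$ that records how far the null-homotopy of the $i$-th bonding map has been carried out. If $s_i$ is at the far end, then $y_i$ no longer depends on $y_{i+1}$, and everything to the left of level $i+1$ is protected from changes to the right. The coordinate must allow a group action, although the null-homotopies are not equivariant. So $s_i$ ranges over a cone on $\Gamma_{i+1}$ in place of an interval.

**Definition (cone).** For a finite group $\Gamma$ let $C\Gamma=([0,1]\times\Gamma)/(\{0\}\times\Gamma)$, with elements $[t,\gamma]$, and let $\Gamma$ act by $g[t,\gamma]=[t,g\gamma]$.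

**Example.** $C(\mathbb Z/2)$ is an interval with its flip, and $C(\mathbb Z/3)$ is a tripod with the rotation of its three legs. The cone point is a fixed point, so the cone alone has no free action; freeness will come from the $Y_i$.

**Lemma 6.** Let $G$ be a profinite group, $N_1\supseteq N_2\supseteq\cdots$ open normal subgroups, $\Gamma_i=G/N_i$, and $Y_i$ compact $\Gamma_i$-spaces. Let $F_i:Y_{i+1}\times C\Gamma_{i+1}\to Y_i$ be continuous maps that are $G$-equivariant, $F_i(gy,gs)=gF_i(y,s)$, and such that $F_i(y,[1,\gamma])$ does not depend on $y$. Then
$$X=\Big\{(y_i,s_i)_{i\ge1}\in\prod_{i\ge1}Y_i\times C\Gamma_{i+1}\ :\ y_i=F_i(y_{i+1},s_i)\ \ \forall i\ge1\Big\}$$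
is a compact, nonempty, contractible $G$-space under the diagonal action, and $(y_i,s_i)_i\mapsto y_j$ is an equivariant map $X\to Y_j$ for each $j$.

*Proof.* **Step 1: $X$ is a compact nonempty $G$-space.** $X$ is a closed subset of a compact product. $G$ acts on each coordinate through a finite quotient, so the diagonal action is continuous, and it preserves $X$ because the $F_i$ are equivariant. The projections to $Y_j$ are clearly equivariant. Put $\mathbf 1=[1,1]$ and let $b_i=F_i(y,\mathbf 1)$, which is independent of $y$. Then $F_i(b_{i+1},\mathbf 1)=b_i$, so $x_*=(b_i,\mathbf 1)_i$ lies in $X$.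

**Step 2: a contraction of the cone to $\mathbf 1$.** Define $r:C\Gamma\times[0,1]\to C\Gamma$ by
$$r([t,\gamma],u)=\begin{cases}[(1-2u)t,\gamma],&u\le\frac12,\\ [2u-1,1],&u\ge\frac12.\end{cases}$$
At $u=\frac12$ both formulas give the cone point, and at $t=0$ the first does not depend on $\gamma$. So $r$ is well defined and continuous, with $r(\cdot,0)=\mathrm{id}$ and $r(\cdot,1)=\mathbf 1$.

**Step 3: the homotopy.** We move the cone coordinates to $\mathbf 1$ one after another: $s_1$ first, then $s_2$, and so on, in time intervals of lengths $\frac12,\frac14,\dots$. While $s_k$ moves, $y_k$ must follow, since $y_k=F_k(y_{k+1},s_k)$. The coordinate $y_{k-1}=F_{k-1}(y_k,s_{k-1})$ does not notice, because $s_{k-1}=\mathbf 1$ already.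

Formally, let $t_k=1-2^{-k}$, $k\ge0$. For $x=(y_i,s_i)\in X$, $t\in[t_{k-1},t_k]$ with $k\ge1$, and $u=(t-t_{k-1})/(t_k-t_{k-1})$, let $h(x,t)=(y_i',s_i')$ with
$$\begin{aligned}i<k:&\quad s_i'=\mathbf 1,\quad y_i'=b_i;\\ i=k:&\quad s_k'=r(s_k,u),\quad y_k'=F_k(y_{k+1},s_k');\\ i>k:&\quad s_i'=s_i,\quad y_i'=y_i.\end{aligned}$$
Put $h(x,1)=x_*$.

**Step 4: $h(x,t)\in X$.** We check $y_i'=F_i(y_{i+1}',s_i')$. For $i>k$ it is inherited from $x$. For $i=k$ it is the definition of $y_k'$, as $y_{k+1}'=y_{k+1}$. For $i<k$ we have $F_i(y_{i+1}',\mathbf 1)=b_i=y_i'$, whatever $y'_{i+1}$ is.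

**Step 5: the two formulas at $t_k$ agree.** The formula for $k$ with $u=1$ gives $s_k'=\mathbf 1$, $y_k'=b_k$, the values $(b_i,\mathbf 1)$ for $i<k$, and unchanged coordinates for $i>k$. The formula for $k+1$ with $u=0$ gives $(b_i,\mathbf 1)$ for $i\le k$ and unchanged coordinates for $i>k+1$. At $i=k+1$ it gives $s_{k+1}'=s_{k+1}$ and $y_{k+1}'=F_{k+1}(y_{k+2},s_{k+1})=y_{k+1}$ because $x\in X$.

**Step 6: endpoints and continuity.** At $t=0$ (so $k=1$, $u=0$) we get $h(x,0)=x$, by the computation just made; and $h(x,1)=x_*$. Fix $i$. On $X\times[0,t_i]$ the $i$-th coordinate of $h$ is given by continuous formulas on the finitely many closed pieces $X\times[t_{k-1},t_k]$, $k\le i$, and these agree on overlaps. On $X\times[t_i,1]$ it is constant, equal to $(b_i,\mathbf 1)$, including at $t=1$. So every coordinate of $h$ is continuous, hence $h$ is. $\square$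

## 7. Maps of the three-sphere that miss a ray

It remains to find, for $\mathbb Z_p$, free $\Gamma_i$-spaces $Y_i$ and maps $F_i$.

**Step 1: the tower of groups.** Let $d_i=p^{2^{i-1}}$, so that $d_1=p$ and $d_{i+1}=d_i^2$. Let $\mu_n\subset\mathbb C$ be the group of $n$-th roots of unity, $\Gamma_i=\mu_{d_i}$, and $\rho_i:\Gamma_{i+1}\to\Gamma_i$, $\zeta\mapsto\zeta^{d_i}$, which is surjective. Put $G=\varprojlim(\Gamma_i,\rho_i)$. With the generators $\zeta_i=e^{2\pi\mathrm i/d_i}$, where $\mathrm i^2=-1$, we have $\zeta_{i+1}^{d_i}=\zeta_i$. So this is the system $\cdots\to\mathbb Z/d_2\to\mathbb Z/d_1$ of reductions, and $G\cong\mathbb Z_p$. Let $N_i=\ker(G\to\Gamma_i)$. Then $\Gamma_i=G/N_i$ and $\bigcap_iN_i=1$.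

Let $Y_i=S^3\subset\mathbb C^2$ with $\Gamma_i$ acting by scalar multiplication, which is free, and let $e=(0,1)$.

**Step 2: the maps $f_i$.** Write $d=d_i$. We want an equivariant map $f:S^3\to\mathbb C^2$, meaning $f(\zeta y)=\zeta^df(y)$ for $\zeta\in\mu_{d^2}$, that misses a ray; a map that misses a ray can be contracted by a straight line. The monomial $zw^{d-1}$ transforms correctly, by $\zeta^d$. Its $d$-th power is the product of $z^d$, which transforms correctly, and $w^{d(d-1)}$, whose *conjugate* transforms by $\zeta^{-d(d-1)}=\zeta^{d-d^2}=\zeta^d$, because $\zeta^{d^2}=1$. So the equation $z^d+\bar w^{\,d(d-1)}=0$ is invariant, and it forces $(zw^{d-1})^d\le0$. Accordingly put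
$$f_i(z,w)=\bigl(z^d+\bar w^{\,d(d-1)},\ zw^{d-1}\bigr),\qquad(z,w)\in S^3. \tag{1}$$

(i) *$f_i(\zeta y)=\zeta^df_i(y)$ for $\zeta\in\mu_{d^2}=\Gamma_{i+1}$.* The terms $z^d$ and $zw^{d-1}$ acquire the factor $\zeta^d$, and $\bar w^{\,d(d-1)}$ acquires $\bar\zeta^{\,d(d-1)}=\zeta^{-d^2+d}=\zeta^d$.

(ii) *$f_i(y)\notin[0,\infty)e$ for all $y\in S^3$.* Suppose $f_i(z,w)=(0,s)$ with $s\ge0$. Then $z^d=-\bar w^{\,d(d-1)}$ and $zw^{d-1}=s$, so
$$s^d=z^dw^{d(d-1)}=-|w|^{2d(d-1)}\le0.$$
Hence $s=0$ and $w=0$, then $z^d=0$ and $z=0$, contradicting $|z|^2+|w|^2=1$.

(iii) *$f_i(y)\notin[0,\infty)\zeta^de$ for all $\zeta\in\Gamma_{i+1}$, $y\in S^3$.* If $f_i(y)=s\zeta^de$ with $s\ge0$, then $f_i(\zeta^{-1}y)=\zeta^{-d}f_i(y)=se$ by (i), against (ii).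

For $p=2$, $i=1$ the map is $(z,w)\mapsto(z^2+\bar w^2,zw)$. Multiplying $(z,w)$ by $\sqrt{-1}$ changes the sign of both components, as (i) predicts. If $z^2=-\bar w^2$ and $zw=s\ge0$, then $s^2=-|w|^4$.

**Step 3: the maps $F_i$.** Push $f_i(y)$ along a straight line away from the missing ray:
$$F_i(y,[t,\zeta])=\frac{(1-t)f_i(y)-t\,\zeta^de}{\|(1-t)f_i(y)-t\,\zeta^de\|},\qquad y\in S^3,\ [t,\zeta]\in C\Gamma_{i+1}. \tag{2}$$
The denominator is nonzero. For $t=1$ this is clear. For $t<1$ its vanishing would give $f_i(y)=\frac t{1-t}\zeta^de$, contradicting (iii). At $t=0$ the formula does not involve $\zeta$, so $F_i$ is well defined on the cone, and it is continuous. For $\eta\in\Gamma_{i+1}$, (i) gives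
$$F_i(\eta y,[t,\eta\zeta])=\eta^dF_i(y,[t,\zeta])=\rho_i(\eta)F_i(y,[t,\zeta]),$$
and since $G$ acts on $Y_{i+1}$ and $C\Gamma_{i+1}$ through $\Gamma_{i+1}$, and on $Y_i$ through $\rho_i$, this is $G$-equivariance. Finally $F_i(y,[1,\zeta])=-\zeta^de$ does not depend on $y$.

**Step 4: the end of the proof of Theorem A.** Lemma 6 gives a compact contractible $G$-space $X$. It is metrizable, being a subspace of a countable product of metrizable spaces. If $g\in G$ fixes $(y_i,s_i)_i\in X$, then for each $i$ the image of $g$ in $\Gamma_i$ fixes $y_i\in S^3$, so $g\in N_i$. Hence $g\in\bigcap N_i=1$, and the action is free. By Section 5 there is an equivariant unital $*$-homomorphism $C(X)\to C(X)\circledast_\delta C(\mathbb Z_p)$. This proves Theorem A, and the Type 1 Conjecture is disproved. $\blacksquare$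

**Remark (why $S^3$, and why $d_{i+1}=d_i^2$).** This remark is not used in the proof. Suppose $\mu_{md}$ acts by scalars on the source $S^{2k-1}\subset\mathbb C^k$ and through $\zeta\mapsto\zeta^m\in\mu_d$ on the target $S^{2k-1}$. Any two equivariant maps have degrees congruent modulo $md$. Indeed, take a cell structure on the source whose cells are freely permuted (the join of $k$ circles, each with $md$ vertices and $md$ edges). The target is $(2k-2)$-connected, so after an equivariant homotopy the two maps agree on the $(2k-2)$-skeleton. The degrees then differ by a sum over the top cells, in which cells of one orbit contribute equally because the groups preserve orientation. One equivariant map is the normalization of $(z_1,\dots,z_k)\mapsto(z_1^m,\dots,z_k^m)$, of degree $m^k$. In our construction the map at $t=0$ is null-homotopic, so of degree $0$, which requires $md\mid m^k$, that is, $d\mid m^{k-1}$. For $m=1$ this fails when $d>1$, as it must by Theorem 3. For circles ($k=1$) it also fails when $d>1$. For $k=2$ it says $d\mid m$, and $m=d$ is the smallest choice; it gives $\mu_{d^2}\to\mu_d$.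

**Remark (noncommutative $A$).** Let $D=\{f\in C([0,1],M_2(\mathbb C)):f(0)\in\mathbb C1\}$ and $A'=C(X)\otimes D$ with $X$ as above, with the coaction $\delta$ on $C(X)$ and the trivial coaction $f\mapsto f\otimes1$ on $D$. So $\delta'$ is $\delta\otimes\mathrm{id}_D$ followed by a flip of the last two legs; it is injective, and coassociativity and the density condition are inherited from $\delta$. It is free, since the products $(a\otimes f\otimes1)\delta'(b\otimes1)$ already span a dense subspace, by freeness of $\delta$. With $\psi'_t(f)(s)=f(ts)$ we have $\psi'_1=\mathrm{id}$ and $\psi_0'(f)=f(0)\in\mathbb C1$, so $\psi_t\otimes\psi_t'$ is a point-norm continuous path from a character (at $t=0$) to $\mathrm{id}$ (at $t=1$). Lemma 5 gives an equivariant unital $*$-homomorphism $A'\to A'\circledast H$ with $A'$ noncommutative.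

## 8. Which classical groups fail to be BU

Recall that a profinite group is a compact totally disconnected group; its open normal subgroups intersect in $1$. Its cohomological dimension $\mathrm{cd}(G)$ is the least $c$ such that $H^j(G;M)=0$ for all $j>c$ and all torsion discrete $G$-modules $M$, and $\infty$ if there is no such $c$. For example, $\mathrm{cd}(\mathbb Z_p)=1$, while $\mathrm{cd}(\mathbb Z/p)=\infty$ because $H^j(\mathbb Z/p;\mathbb Z/p)\ne0$ for all $j$.

**Theorem B.** Let $G$ be a nontrivial compact group.

1. If $G$ has a nontrivial element of finite order, or is not totally disconnected, then $G$ is BU.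
2. If $G$ is profinite with finite cohomological dimension $\mathrm{cd}(G)$, then $G\in\mathcal G$, so $G$ is not BU.
3. $\mathcal G$ is closed under closed subgroups and arbitrary products. If closed normal subgroups $K_\alpha\le G$ have $\bigcap K_\alpha=1$ and $G/K_\alpha\in\mathcal G$ for all $\alpha$, then $G\in\mathcal G$. If $G$ is torsion-free and has an open subgroup in $\mathcal G$, then $G\in\mathcal G$.
4. If $G$ is abelian, then $G$ fails to be BU iff $G$ is torsion-free and totally disconnected, iff $G\cong\prod_p\mathbb Z_p^{\kappa_p}$ for some cardinals $\kappa_p$.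
5. If $G$ is a compact $p$-adic Lie group, then $G$ is BU iff $G$ has a nontrivial element of finite order.

By part 1, only torsion-free profinite groups can fail to be BU. These notes do not decide whether every nontrivial torsion-free profinite group fails. Part 1 is a statement about commutative $A$ only, by the definition of BU.

To see part 5 at work: $GL_n(\mathbb Z_p)$ contains $-1$, so it is BU. The subgroup of matrices $\equiv1$ modulo $p^2$ is torsion-free. Indeed, let $g=1+p^km$ with $k\ge2$ and $m\not\equiv0$ modulo $p$. For a prime $q\neq p$ we have $g^q\equiv1+qp^km\not\equiv1$ modulo $p^{k+1}$. Also $g^p\equiv1+p^{k+1}m\not\equiv1$ modulo $p^{k+2}$, since $2k\ge k+2$. So no $g\ne1$ has prime order, and this group is not BU.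

## 9. Groups with a nontrivial connected subgroup (Theorem B, part 1)

The torsion case is Proposition 4. Now let $G$ be not totally disconnected. Its identity component is a nontrivial compact connected group, so $G$ contains a nontrivial closed connected abelian subgroup $T$ (Hofmann–Morris, *The Structure of Compact Groups*, Thm 9.32). If $G$ were not BU, then some compact free $T$-space $X$ would carry $(h_t)$ as in Lemma 1. We derive a contradiction.

**Step 1: a $T$-map from $X$ to a sphere.** This replaces Step 1 of Proposition 4. Let $\chi$ be a nontrivial character of $T$. Since $\chi(T)$ is a nontrivial compact connected subgroup of $S^1$, it is $S^1$. Put $L=\ker\chi$, so that $T/L\cong S^1$ acts on the compact space $X/L$. This action is free: $tLx=Lx$ gives $tx=lx$ with $l\in L$, so $t=l\in L$.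

Let $x\in X/L$. The map $\lambda x\mapsto\lambda$ is a continuous function on the closed orbit $S^1x$. Extend it by Tietze to a continuous $\tilde a:X/L\to\mathbb C$ and put $a(y)=\int_{S^1}\lambda^{-1}\tilde a(\lambda y)\,d\lambda$. Then $a(\lambda y)=\lambda a(y)$ for $\lambda\in S^1$, and $a(x)=1$. By compactness, finitely many such functions $a_1,\dots,a_m$ have no common zero. Pulling $(a_1,\dots,a_m)$ back to $X$ and normalizing gives a $T$-map $X\to S^{2m-1}\subset\mathbb C^m$, where $T$ acts on $\mathbb C^m$ through $\chi$. Composing with the map of Lemma 2 for $n=2m+1$ we get a $T$-map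
$$v:E_nT\to S^{2m-1},\qquad n=2m+1.$$

**Step 2: replace $T$ by a torus.** $T$ may be an infinite-dimensional group such as a solenoid, so we approximate. Since $T$ is connected, $\hat T$ is torsion-free. So it is the directed union of its finitely generated subgroups containing $\chi$, and these are free, that is, of the form $\widehat{T_\alpha}$ with $T_\alpha$ a quotient of $T$ that is a torus. View $C(E_nT_\alpha)$ inside $C(E_nT)$ through the surjection $E_nT\to E_nT_\alpha$. The union $\bigcup_\alpha C(E_nT_\alpha)$ is a unital $*$-subalgebra, since the system is directed. It separates points: two distinct points of $E_nT$ differ in a weight $\tau_i$, which every $E_nT_\alpha$ sees, or in some $\gamma_i$ with $\tau_i>0$, which some $T_\alpha$ sees. By Stone–Weierstrass the union is dense.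

So there are an $\alpha$ and $w_1,\dots,w_m\in C(E_nT_\alpha)$ approximating the components $v_1,\dots,v_m$ of $v$. Replace $w_j$ by $\int_T\chi(\tau)^{-1}w_j(\tau\,\cdot)\,d\tau$. This still lies in $C(E_nT_\alpha)$, it satisfies $w_j(\tau y)=\chi(\tau)w_j(y)$, and it is at least as close to $v_j$ as before, because $v_j$ is unchanged by this averaging. If the approximation is such that $\|w-v\|<1$ everywhere, then $w=(w_j)$ has no zeros. Normalizing, we obtain a $T_\alpha$-map $E_nT_\alpha\to S^{2m-1}$, where $T_\alpha$ acts through the nontrivial character $\chi_\alpha$ induced by $\chi$.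

**Step 3: restrict to a finite cyclic group.** Identify $T_\alpha$ with $(S^1)^r$, so $\chi_\alpha(z)=\prod z_i^{a_i}$ with some $a_i\neq0$. The inclusion $b:S^1\to T_\alpha$ of the $i$-th factor satisfies $\chi_\alpha b(\lambda)=\lambda^q$ with $q=a_i\ne0$. Choose a prime $\ell\nmid q$. Applying $b$ to each join coordinate gives a map $E_n\mu_\ell\to E_nT_\alpha$, equivariant along $b$. Hence we get a $\mu_\ell$-map
$$E_n\mu_\ell\to E_nT_\alpha\to S^{2m-1},$$
where $\lambda\in\mu_\ell$ acts on the sphere as the scalar $\lambda^q$, hence freely because $\ell\nmid q$. The sphere, as a join of $m$ circles with $\ell$ vertices and $\ell$ edges each, is a finite complex of dimension $2m-1$ with freely permuted cells, and $E_n\mu_\ell$ is $(n-2)=(2m-1)$-connected. This contradicts Theorem 3 and proves part 1. $\square$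

## 10. Finite cohomological dimension (Theorem B, part 2)

We again feed Lemma 6 with a tower, now built by obstruction theory. Let $c=\mathrm{cd}(G)<\infty$ and $n=c+2\ge2$. For a finite group $\Gamma$ let $E\Gamma$ be the geometric realization of the simplicial set $q\mapsto\Gamma^{q+1}$, with skeleta $E^k\Gamma$. It is a contractible free $\Gamma$-CW complex, functorial in $\Gamma$. The $E^k\Gamma$ are finite complexes, and $E^k\Gamma$ is $(k-1)$-connected. For instance $E^0\Gamma=\Gamma$, and $E^1(\mathbb Z/2)$ has two vertices and the two nondegenerate edges $(0,1)$, $(1,0)$: it is a circle with the half turn.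

**Lemma 7.** If $M$ is a discrete $G$-module, then $H^j(G;M)=0$ for all $j\ge c+2$.

*Proof.* This is the textbook bound on strict cohomological dimension (Serre, *Galois Cohomology*, I.3.2, Prop. 13); here is the argument. For torsion $M$ it is the definition of $c$. Let $M$ be torsion-free and $0\to M\to M\otimes\mathbb Q\to M\otimes\mathbb Q/\mathbb Z\to0$. The middle term has no cohomology in positive degrees, so for $j\ge c+2\ge2$ we have $H^j(G;M)\cong H^{j-1}(G;M\otimes\mathbb Q/\mathbb Z)=0$ as $j-1>c$. In general use $0\to M_{\mathrm{tors}}\to M\to M/M_{\mathrm{tors}}\to0$. $\square$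

We recall equivariant obstruction theory on free complexes (for instance tom Dieck, *Transformation Groups*, II.3) in the case needed. Let $Y$ be a simply connected space on which a finite group $\Gamma'$ acts, $k\ge2$, and $\varphi:E^k\Gamma'\to Y$ a $\Gamma'$-map. Then $M=\pi_k(Y)$ is a $\Gamma'$-module (base points do not matter). Sending a $(k+1)$-cell with attaching map $\partial_e$ to $[\varphi\circ\partial_e]$ defines a cocycle in $\mathrm{Hom}_{\Gamma'}(C_{k+1}(E\Gamma'),M)$. As $C_*(E\Gamma')$ is a free resolution of $\mathbb Z$, it has a class $o(\varphi)\in H^{k+1}(\Gamma';M)$. If $o(\varphi)=0$, then $\varphi|_{E^{k-1}\Gamma'}$ extends to a $\Gamma'$-map $E^{k+1}\Gamma'\to Y$: the cocycle is the coboundary of some $\Gamma'$-equivariant $k$-cochain; changing $\varphi$ on the $k$-cells by this cochain makes the cocycle zero, and a zero cocycle allows extension over the $(k+1)$-cells. (The converse holds too, but is not needed.)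

**Lemma 8.** For every open normal $N\le G$ and every $k\ge n$ there are an open normal $N'\subseteq N$ and a $G$-map $E^k(G/N')\to E^n(G/N)$.

*Proof.* Induct on $k$. For $k=n$ take $N'=N$ and the identity. Let $\varphi:E^k\Gamma'\to Y:=E^n(G/N)$ be a $G$-map, $\Gamma'=G/N'$. Since $n\ge2$, $Y$ is simply connected. Let $M=\pi_k(Y)$, a $G/N$-module, hence a discrete $G$-module on which $N$ acts trivially. We have $o(\varphi)\in H^{k+1}(\Gamma';M)$.

For open normal $N''\subseteq N'$, the map $E^k(G/N'')\to E^k\Gamma'$ is the restriction of a cellular map $E(G/N'')\to E\Gamma'$. So the obstruction cocycle of the composite $E^k(G/N'')\to E^k\Gamma'\to Y$ is the pullback of that of $\varphi$, and its class is the inflation of $o(\varphi)$. Now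
$$\varinjlim_{N''}H^{k+1}(G/N'';M)=H^{k+1}(G;M)$$
(Serre, *Galois Cohomology*, I.2.2, Prop. 8), and the right side is $0$ by Lemma 7, as $k+1\ge n+1=c+3$. So the inflation of $o(\varphi)$ to $G/N''$ vanishes for some $N''$, and there is a $G$-map $E^{k+1}(G/N'')\to Y$. $\square$

*Proof of Theorem B, part 2.* **Step 1: the tower.** Fix an open normal $N$ and let $N_1=N$. By Lemma 8 with $k=n+1$, choose inductively open normal $N_{i+1}\subseteq N_i$ and $G$-maps $\psi_i:E^{n+1}\Gamma_{i+1}\to E^n\Gamma_i$, where $\Gamma_i=G/N_i$. Put $Y_i=E^n\Gamma_i$, a finite complex, hence compact.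

**Step 2: the maps $F_i$.** The inclusion $E^n\Gamma_{i+1}\subset E^{n+1}\Gamma_{i+1}$ goes from an $n$-dimensional complex to an $n$-connected one, so it is null-homotopic. Let $\theta_t$ be a homotopy, in general not equivariant, with $\theta_0$ the inclusion and $\theta_1$ constant, equal to $v$. Put
$$F_i(y,[t,\gamma])=\psi_i\bigl(\gamma\,\theta_t(\gamma^{-1}y)\bigr). \tag{3}$$
At $t=0$ this is $\psi_i(y)$, independent of $\gamma$, so $F_i$ is well defined and continuous on $Y_{i+1}\times C\Gamma_{i+1}$. It is equivariant: $F_i(gy,[t,g\gamma])=\psi_i(g\gamma\theta_t(\gamma^{-1}y))=gF_i(y,[t,\gamma])$. At $t=1$ it equals $\psi_i(\gamma v)$, independent of $y$.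

**Step 3: freeness.** Lemma 6 gives a contractible compact $G$-space $X_N$ with a $G$-map to $Y_1=E^n(G/N)$, on which $G/N$ acts freely. So all stabilizers of points of $X_N$ lie in $N$. The product $\prod_NX_N$ over all open normal $N$, with the diagonal action, is compact, and it is contractible by the product of the contractions. Its stabilizers lie in $\bigcap N=1$. So $G\in\mathcal G$, and as $G$ is nontrivial it is not BU. $\square$

## 11. Permanence properties, abelian groups and $p$-adic Lie groups (Theorem B, parts 3–5)

*Proof of part 3.* *Closed subgroups*: restrict the action. *Products*: if $G_\alpha$ acts freely on the contractible compact space $X_\alpha$, then $\prod G_\alpha$ acts freely, coordinate by coordinate, on the contractible compact space $\prod X_\alpha$. *Quotients with $\bigcap K_\alpha=1$*: if $G/K_\alpha$ acts freely on the contractible compact $X_\alpha$, then $G$ acts diagonally on $\prod X_\alpha$, with stabilizers in $\bigcap K_\alpha=1$.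

*Open subgroups.* Let $G$ be torsion-free, $U\le G$ open, and $X$ a contractible compact free $U$-space. We induce the action up to $G$. Let
$$\hat X=\{\varphi:G\to X:\ \varphi(ug)=u\varphi(g)\ \ \forall u\in U,\,g\in G\},\qquad(g\varphi)(x)=\varphi(xg),$$
with the topology of pointwise convergence. This is a left action: $(g(g'\varphi))(x)=(g'\varphi)(xg)=\varphi(xgg')=((gg')\varphi)(x)$.

The index $[G:U]$ is finite. Let $r_1,\dots,r_l$ be representatives of the cosets $Ur_i$. Since $\varphi(ur_i)=u\varphi(r_i)$, the map $\varphi\mapsto(\varphi(r_i))_i$ is a homeomorphism $\hat X\cong X^l$. So $\hat X$ is compact and contractible.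

The action is continuous: writing $r_ig=ur_j$, the index $j$ is locally constant in $g$, $u=r_igr_j^{-1}$ is continuous in $g$ where $j$ is constant, and $(g\varphi)(r_i)=u\varphi(r_j)$.

The action is free: if $u\in U$ fixes $\varphi$, then $u\varphi(1)=\varphi(u)=(u\varphi)(1)=\varphi(1)$, where on the far left $u$ acts on $X$; so $u=1$ because $U$ acts freely on $X$. Hence every stabilizer in $G$ meets $U$ trivially, so it injects into the finite set $G/U$. It is a finite subgroup of a torsion-free group, hence trivial. $\square$

*Proof of part 4.* Let $G$ be nontrivial compact abelian with dual $\hat G$. If $G$ is not BU, it is torsion-free and totally disconnected by part 1.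

By Pontryagin duality, $G$ is torsion-free iff multiplication by each $l\ge1$ is injective on $G$, iff it is surjective on $\hat G$, that is, iff $\hat G$ is divisible. Also $G$ is totally disconnected iff $\hat G$ is a torsion group. A divisible torsion group has the form $\bigoplus_p\mathbb Z(p^\infty)^{(\kappa_p)}$, and conversely these groups are divisible and torsion. The dual of $\mathbb Z(p^\infty)$ is $\mathbb Z_p$. So $G$ is torsion-free and totally disconnected iff $G\cong\prod_p\mathbb Z_p^{\kappa_p}$ for some cardinals $\kappa_p$.

Finally, such products lie in $\mathcal G$ by Theorem A and part 3. As $G$ is nontrivial, it is not BU. $\square$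

*Proof of part 5.* If $G$ has a nontrivial element of finite order, it is BU by part 1. Let $G$ be torsion-free. A compact $p$-adic Lie group has an open pro-$p$ subgroup $U$; as $G$ is torsion-free, $U$ can be chosen of finite cohomological dimension (Lazard, *Groupes analytiques $p$-adiques*, 1965). By part 2, $U\in\mathcal G$ (if $U=1$ this is trivial: it acts freely on a point). By the last statement of part 3, $G\in\mathcal G$, and so $G$ is not BU. Alternatively, since $G$ is torsion-free, $\mathrm{cd}(G)<\infty$ (Serre, *Sur la dimension cohomologique des groupes profinis*, 1965), and part 2 applies to $G$ directly. $\blacksquare$
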